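# Rowmotion on interval-closed sets of $[m]\times[n]$ as rotation of sparse noncrossing partitions

## 1. Sparse noncrossing partitions read through sliding windows

Fix positive integers $m,n$, put $N=m+n+1$, and place the elements of $\mathbb Z/N$ on a circle.

**Definition (the set $Y$).** A partition of $\mathbb Z/N$ is *noncrossing* if no two distinct blocks $B,B'$ contain $p,q\in B$ and $p',q'\in B'$ in cyclic order $p,p',q,q'$. It is *sparse* if no block contains both $u$ and $u+1$, for any $u\in\mathbb Z/N$. Let $Y$ be the set of sparse noncrossing partitions of $\mathbb Z/N$ with exactly $N-m$ blocks. Let $\rho$ be rotation by $+1$: the blocks of $\rho\pi$ are the sets $B+1$, for $B$ a block of $\pi$.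

Our running example has $m=2$, $n=4$, $N=7$, and $\pi$ with blocks $\{2,7\},\{3,5\},\{1\},\{4\},\{6\}$. It has $5=N-m$ blocks, the chords $2\,7$ and $3\,5$ do not cross, and no block contains neighbors, so $\pi\in Y$. A partition with a block $\{7,1\}$ would not be sparse, since $7+1=1$ in $\mathbb Z/7$.

**Definition (windows, openers, closers).** For $u\in\mathbb Z$ let $V_u=\{u+1,\dots,u+N\}$, identified with $\mathbb Z/N$; every block of $\pi$ is then a set of integers in $V_u$. Let $O_u$ (the *openers*) be the set of elements of $V_u$ that are not the largest element of their block inside $V_u$. Let $C_u$ (the *closers*) be the set of those that are not the smallest.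

Each block $B$ contributes $|B|-1$ elements to each set, so $|O_u|=|C_u|=N-(N-m)=m$. Let $A_j(u)$ and $\Gamma_j(u)$ be the $j$-th largest elements of $O_u$ and $C_u$.

**Definition (the map $\Phi$).** For $\pi\in Y$ put, for $1\le j\le m$,
$$a_j=A_j(j-m),\qquad c_j=\Gamma_j(j-m),\qquad b_j=c_j-2,$$
and let $\Phi(\pi)$ be the subset of $[m]\times[n]$ whose row $j$ is $\{(j,q):a_j\le q\le b_j\}$.

Note that each row uses its own window: row $j$ is read in $V_{j-m}$. In the example, row $1$ is read in $V_{-1}=\{0,\dots,6\}$, where the blocks are $\{0,2\},\{3,5\}$ and singletons. So $O_{-1}=\{0,3\}$, $C_{-1}=\{2,5\}$, hence $a_1=3$, $c_1=5$, $b_1=3$. Row $2$ is read in $V_0=\{1,\dots,7\}$: $O_0=\{2,3\}$, $C_0=\{5,7\}$, the second largest elements are $a_2=2$, $c_2=5$, and $b_2=3$. So $\Phi(\pi)$ has rows $[3,3]$ and $[2,3]$.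

The same for $\rho\pi$, with blocks $\{1,3\},\{4,6\}$ and singletons: both windows give $O=\{1,4\}$, $C=\{3,6\}$, so row $1$ is $[4,4]$ and row $2$ is $[1,1]$.

Here is the purpose of all this. There is a natural but complicated bijection, rowmotion, on the convex subsets of $[m]\times[n]$. We shall see that $\Phi$ turns rotation of the circle into rowmotion, and that for $n$ large compared with $m^2$ the image of $\Phi$ is almost everything. Since most circular patterns have a rotation orbit of size exactly $N$, most convex subsets lie in rowmotion orbits of size $N=m+n+1$.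

## 2. Interval-closed sets, toggles, and orbits of size $m+n+1$

**Definition (interval-closed sets).** Let $P$ be a finite poset. A subset $I\subseteq P$ is an *interval-closed set* (ICS) if $x,z\in I$ and $x\le y\le z$ imply $y\in I$. We also say that $I$ is convex. The set of all ICS is $\mathcal{IC}(P)$.

**Definition (toggles and rowmotion).** For $x\in P$, the toggle $t_x$ sends $I\in\mathcal{IC}(P)$ to $I\,\triangle\,\{x\}$ if this is an ICS, and to $I$ otherwise. *Rowmotion* is $\mathrm{Row}=t_{x_1}\circ t_{x_2}\circ\cdots\circ t_{x_N}$ where here $N=|P|$ and $x_1,\dots,x_N$ is any linear extension of $P$; toggles are applied from the top of the poset to the bottom.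

(From now on $N$ is again $m+n+1$.) Each toggle is an involution, so $\mathrm{Row}$ is a bijection and $\mathcal{IC}(P)$ splits into orbits. That the linear extension does not matter will be visible in Section 4.

Our poset is $[m]\times[n]$, with $(i,j)\le(i',j')$ iff $i\le i'$ and $j\le j'$. The first coordinate is the *row*, the second the *column*. In $[2]\times[2]$ the set $\{(1,1),(2,2)\}$ is not an ICS, since $(1,2)$ lies between, while $\{(1,2),(2,1)\}$ is one. The only subsets that fail contain $(1,1)$ and $(2,2)$ but not both middle elements; there are three, so $|\mathcal{IC}([2]\times[2])|=16-3=13$.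

Let us do one rowmotion by hand, in $[2]\times[4]$, on $I=\{(1,3),(2,2),(2,3)\}$, which is the set $\Phi(\pi)$ of Section 1. Toggle in the order $(2,4),(2,3),(2,2),(2,1),(1,4),(1,3),(1,2),(1,1)$.

* $(2,4)$ cannot be added: $(1,4)$ lies between $(1,3)$ and $(2,4)$ and is missing.
* $(2,3)$ is removed, then $(2,2)$ is removed; nothing present lies above them.
* $(2,1)$ is added; it is incomparable to $(1,3)$.
* $(1,4)$ is added. Then $(1,3)$ is removed, since nothing present lies below it.
* $(1,2)$ cannot be added, because $(1,3)$ is missing and $(1,4)$ is present. $(1,1)$ cannot be added, because $(1,2)$ is missing.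

The result is $\{(1,4),(2,1)\}$, with rows $[4,4]$ and $[1,1]$. This is $\Phi(\rho\pi)$, as promised.

The following conjecture is stated in Lafrenière, Lewis, McNicholas, Striker and Welch, "Interval-closed set rowmotion and homomesy on products of two chains", arXiv:2505.04000: fix a positive integer $m$, and let $r(n)$ be the fraction of interval-closed sets of $[m]\times[n]$ that belong to orbits of size $m+n+1$; then $r(n)\to1$ as $n\to\infty$. We prove that it is true, in a stronger form. Write $r(m,n)$ for the fraction of $\mathcal{IC}([m]\times[n])$ lying in orbits of size exactly $N$, and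
$$F_m=\frac1{m+1}\binom{m+n-1}{m}\binom{m+n}{m}.$$

**Theorem A.** There is an injection $\Phi:Y\to\mathcal{IC}([m]\times[n])$ (the one of Section 1) with $\mathrm{Row}\circ\Phi=\Phi\circ\rho$. Hence the $\mathrm{Row}$-orbit of $\Phi(\pi)$ has the same size as the rotation orbit of $\pi$. Moreover $|Y|=\frac1{m+1}\binom{m+n+1}{m}\binom{n-1}{m}$.

**Theorem B.** $1-r(m,n)\le 110\,m^2/n$ for all $m,n\ge1$. So the conjecture holds for fixed $m$, and $r\to1$ even when $m$ varies with $m=o(\sqrt n)$.

**Theorem C.** For fixed $m\ge2$, $1-r(m,n)=\dfrac{m(m-1)}n+O_m(n^{-2})$. For $m=1$, $1-r=\dfrac{4}{n^2+n+2}$ if $n$ is odd and $\dfrac{n+6}{n^2+n+2}$ if $n$ is even.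

## 3. A single chain: pairs of points on a circle of $n+2$ points

For $m=1$ the ICS are $\emptyset$ and the intervals $[a,b]$, $1\le a\le b\le n$; there are $\frac{n(n+1)}2+1$ of them. Toggle $n,n-1,\dots,1$.

* If $b<n$: toggles at $q\ge b+2$ do nothing, since $b+1$ is missing. Then $b+1$ is added. For $a<q\le b$, removing $q$ would leave a hole between $a$ and $b+1$, so $q$ stays. Then $a$ is removed. For $q<a$, adding $q$ would leave a hole at $a$. The result is $[a+1,b+1]$.
* If $b=n$ and $a\ge2$: the elements $n,\dots,a$ are removed one after another, then $a-1,\dots,1$ are added. The result is $[1,a-1]$.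
* $[1,n]\mapsto\emptyset$ and $\emptyset\mapsto[1,n]$.

Encode $[a,b]$ by the pair $\{a,c\}$ with $c=b+2$, in $\mathbb Z/(n+2)$. The first rule adds $1$ to both points. In the second, $\{a,n+2\}$ becomes $\{1,a+1\}$, which is again rotation by $1$. The pairs that occur for $[a,b]\ne[1,n]$ are those with $1\le a$, $a+2\le c\le n+2$, $(a,c)\ne(1,n+2)$, that is, exactly the non-adjacent pairs in $\mathbb Z/(n+2)$. There are $\frac{(n+2)(n-1)}2=\frac{n(n+1)}2-1$ of them.

**Proof of Theorem C for $m=1$.** Here $N=n+2$. The sets $\emptyset,[1,n]$ form an orbit of size $2\ne n+2$. A pair of points has a nontrivial rotational stabilizer only if it is antipodal, and then its orbit has size $N/2\neq N$. There is no antipodal pair if $n$ is odd. If $n$ is even there are $\frac{n+2}2$, all non-adjacent. So $(1-r)\bigl(\frac{n(n+1)}2+1\bigr)$ equals $2$ for $n$ odd and $2+\frac{n+2}2$ for $n$ even, which are the two formulas. $\blacksquare$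

This settles one row and explains the shift $b+2$ and the modulus $m+n+1$ for $m=1$. For more rows we first need a formula for one step of rowmotion.

## 4. Deciding one element at a time

Let $I$ be an ICS and $I'=\mathrm{Row}(I)$. At the moment when $t_x$ is applied, let $J$ be the current set. Everything above $x$ has been toggled and nothing $\le x$ has. So $J$ agrees with $I'$ on elements $>x$ and with $I$ on elements $\le x$. Also $J$ is convex.

* (T1) If $x\in I$: $x\in I'$ iff there are $y\in I$ with $y<x$ and $z\in I'$ with $z>x$.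
* (T2) If $x\notin I$: $x\in I'$ iff both of these hold: $(\alpha)$ whenever $x<w<z$ and $z\in I'$, then $w\in I'$; $(\beta)$ whenever $y<w<x$ and $y\in I$, then $w\in I$.

For (T1): $J\setminus\{x\}$ fails to be convex iff $y<x<z$ for some $y,z\in J$, because $x$ is the only element whose removal could make a hole. For (T2): if $J\cup\{x\}$ is not convex, there are $y<w<z$ with $y,z\in J\cup\{x\}$ and $w\notin J\cup\{x\}$; since $J$ is convex, $x=y$ or $x=z$. In the first case $(\alpha)$ fails, in the second $(\beta)$ fails, and the converse is clear.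

The two rules determine whether $x\in I'$ from $I$ and from the part of $I'$ above $x$. They do not mention the linear extension, so $I'$ does not depend on it.

## 5. One step of rowmotion, row by row

**Lemma 1.** In an ICS of $[m]\times[n]$ every row is an interval $[a_j,b_j]$, possibly empty, and for nonempty rows $i<i'$ we have $a_i\ge a_{i'}$ and $b_i\ge b_{i'}$. Conversely, nonempty intervals $[a_j,b_j]$, $1\le j\le m$, with $a_1\ge\dots\ge a_m$ and $b_1\ge\dots\ge b_m$ form an ICS.

*Proof.* Rows are intervals by convexity. Let $i<i'$ be nonempty rows. If $a_i\le b_{i'}$, then $(i,a_i)\le(i',b_{i'})$ are both in $I$, and $(i',a_i)$, $(i,b_{i'})$ lie between them, so they are in $I$; hence $a_{i'}\le a_i$ and $b_{i'}\le b_i$. If $a_i>b_{i'}$, then $a_{i'}\le b_{i'}<a_i\le b_i$. Conversely, if $(i,q)\le(k,s)\le(i',q')$ with both ends in $I$, then $a_k\le a_i\le q\le s\le q'\le b_{i'}\le b_k$, so $(k,s)\in I$. $\blacksquare$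

**Definition (full, regular).** An ICS is *full* if all its rows are nonempty. In a full ICS, row $j$ is *b-regular* if $b_j<n$ and ($j=1$ or $b_{j-1}>b_j$). It is *a-regular* if $j=1$ or $a_{j-1}>a_j$.

**Lemma 2.** Let $I$ be full and $I'=\mathrm{Row}(I)$.

(a) $(j,q)\notin I'$ for $q\ge b_j+2$, and $(j,b_j+1)\in I'$ iff row $j$ is b-regular. Also $(*)$: $I'$ has no element in rows $>j$ and columns $>b_j$.

(b) If row $j$ is a-regular and b-regular, then row $j$ of $I'$ is $[a_j+1,b_j+1]$.

(c) Suppose rows $k=j+1,\dots,m$ of $I'$ are nonempty, equal to $[a'_k,b'_k]$; put $a'_{m+1}=1$, $b'_{m+1}=0$. Let $T=b_j+1$ if row $j$ is b-regular and $T=b'_{j+1}$ otherwise. Then row $j$ of $I'$ is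

* (c1) $[a_j+1,T]$ if row $j$ is a-regular and $T>a_j$;
* (c2) $\emptyset$ if row $j$ is a-regular and $T=a_j$;
* (c3) $[a'_{j+1},T]$ if row $j$ is not a-regular and $T\ge a_j$;
* (c4) $[a'_{j+1},a_j-1]$ if $T<a_j$ (this is empty only if $j=m$ and $a_m=1$).

*Proof of (a): how far right each row can reach.* For $q\ge b_j+2$, the elements $y=(j,b_j)$, $w=(j,b_j+1)$ violate $(\beta)$ for $x=(j,q)$. If $j\ge2$, $b_{j-1}=b_j<n$, then $y=(j-1,b_j)$, $w=(j-1,b_j+1)$ violate $(\beta)$ for $x=(j,b_j+1)$. So $(j,b_j+1)\in I'$ implies that row $j$ is b-regular.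

For $(*)$ let $k>j$. If $b_k<b_j$, row $k$ of $I'$ lies in columns $\le b_k+1\le b_j$. If $b_k=b_j$, then $b_{k-1}=b_k$ by monotonicity, so row $k$ is not b-regular and row $k$ of $I'$ lies in columns $\le b_k=b_j$.

Conversely let row $j$ be b-regular and $x=(j,b_j+1)$. No element of $I'$ is above $x$: not in row $j$ by the first assertion, not in higher rows by $(*)$. So $(\alpha)$ holds. For $(\beta)$ let $y=(i,q'')\in I$ and $y<w=(i',q')<x$. Then $q'\ge q''\ge a_i\ge a_{i'}$. If $i'<j$, then $q'\le b_j+1\le b_{j-1}\le b_{i'}$. If $i'=j$, then $q'\le b_j$ because $w\neq x$. So $w\in I$, and $x\in I'$.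

*Proof of (b): a regular row slides.* By (a), $(j,b_j+1)\in I'$. For $a_j<q\le b_j$, (T1) with $y=(j,a_j)$, $z=(j,b_j+1)$ gives $(j,q)\in I'$. By a-regularity, no element of $I$ is below $(j,a_j)$, since rows $i<j$ start at $a_i>a_j$. So $(j,a_j)\notin I'$ by (T1). For $q<a_j$, $w=(j,a_j)$ and $z=(j,b_j+1)$ violate $(\alpha)$.

*Proof of (c).*

**Step 1: columns $>a_j$.** We show that the elements of row $j$ of $I'$ in columns $>a_j$ are exactly those in $(a_j,T]$. If row $j$ is b-regular, this was shown in (b) without using a-regularity. Otherwise nothing lies in columns $>b_j$ by (a), and $b'_{j+1}\le b_j$ by $(*)$ (trivially if $j=m$). For $a_j<q\le b_j$ the element $(j,q)\in I$ has $(j,a_j)\in I$ below it, so it is in $I'$ iff some $z\in I'$ is above it. If $q\le b'_{j+1}$, take $z=(j+1,b'_{j+1})$. If $q>b'_{j+1}$, rows $k>j$ have $b'_k\le b'_{j+1}<q$ and contain no such $z$; and by descending induction on $q$ there is none in row $j$.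

**Step 2: the element $(j,a_j)$.** If row $j$ is a-regular, no element of $I$ is below $(j,a_j)$, so it is not in $I'$. If not, $(j-1,a_j)\in I$ is below it, so it is in $I'$ iff some $z\in I'$ is above it. This happens iff $T\ge a_j$: if $T>a_j$ take $z=(j,T)$; if $T=a_j$ then row $j$ is not b-regular, $b'_{j+1}=a_j\ge1$, so $j<m$ and $z=(j+1,a_j)$ works; if $T<a_j$ then $T=b'_{j+1}$, row $j$ of $I'$ has nothing in columns $>a_j$ by Step 1, and the rows above have nothing in columns $\ge a_j$.

**Step 3: columns $<a_j$.** Let $x=(j,q)$ with $q<a_j$. No element of $I$ is below $x$, since rows $i\le j$ start at $a_i\ge a_j$. So $x\in I'$ iff $(\alpha)$ holds. In case (c1), $w=(j,a_j)\notin I'$ and $z=(j,a_j+1)\in I'$ violate $(\alpha)$. In case (c2), row $j$ is not b-regular and $b'_{j+1}=a_j$, so $w=(j,a_j)\notin I'$ and $z=(j+1,a_j)\in I'$ violate $(\alpha)$. With Steps 1 and 2 this proves (c1) and (c2).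

In case (c3) put $T^*=T$, in case (c4) put $T^*=a_j-1$. By Steps 1 and 2, row $j$ of $I'$ in columns $\ge a_j$ is $[a_j,T^*]$. Moreover $b'_{j+1}\le T^*$: in (c3) by $(*)$ if row $j$ is b-regular and by definition of $T$ if not; in (c4) because $b'_{j+1}=T<a_j$ (here row $j$ is not b-regular, as $b_j+1>a_j$). Now go down through $q=a_j-1,a_j-2,\dots$

If $q<a'_{j+1}$ and $j<m$, then $w=(j+1,q)\notin I'$ and $z=(j+1,a'_{j+1})\in I'$ violate $(\alpha)$.

If $q\ge a'_{j+1}$, assume that row $j$ of $I'$ in columns $>q$ is $[q+1,T^*]$. Let $x<w=(k,s)<z=(k',s')\in I'$. If $k=j$, then $q<s\le s'\le T^*$ (when $k'>j$ because $s'\le b'_{k'}\le b'_{j+1}\le T^*$), so $w\in I'$. If $k>j$, then $a'_k\le a'_{j+1}\le q\le s\le s'\le b'_{k'}\le b'_k$, so $w\in I'$. Hence $x\in I'$.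

So the row is $[a'_{j+1},T^*]$, provided $a'_{j+1}\le a_j$. If $j=m$ this is $1\le a_m$. For $j<m$: in (c3), $(j,a_j)\in I'$, and Lemma 1 for $I'$ says that row $j$ starts at a column between $a'_{j+1}$ and $a_j$; in (c4), $a'_{j+1}\le b'_{j+1}=T<a_j$. The last inequality also shows that (c4) is nonempty for $j<m$; for $j=m$ it is $[1,a_m-1]$. $\blacksquare$

## 6. Moving endpoints, and the step at which a single window fails

Lemma 2(b) says that a regular row slides by one. So, imitating Section 3, a first attempt is to mark the $2m$ points $a_j$ and $c_j=b_j+2$ on the circle $\mathbb Z/N$ and to hope that rowmotion rotates them. Test it for $m=2$, $n=10$, $N=13$, on the set with row $1=[5,10]$ and row $2=[2,7]$. The marked points are $2,5,9,12$.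

First step: row $2$ is regular and becomes $[3,8]$. Row $1$ is not b-regular since $b_1=n$; here $T=8>5$, and (c1) gives $[6,8]$. The marked points are now $3,6,10,10$. The point $12$ should have moved to $13$, but it has disappeared, and $10$ is marked twice.

Second step: row $1$ is regular and becomes $[7,9]$. Row $2$ is not b-regular since $b_1=b_2$, and $T=0<3=a_2$, so (c4) gives $[1,2]$. The marked points are $1,4,7,11$, which is the original set rotated by $2$.

So the attempt fails at the step right after an endpoint reaches the right border: the rows deal with the border one after another, row $1$ first, row $2$ one step later. The marks are repaired if we record that $5$ was paired with $9$ and $2$ with $12$, and read the rows in different windows. After one step the rotated pairs are $\{6,10\},\{3,13\}$. In $V_{-1}=\{0,\dots,12\}$ the point $13$ appears as $0$, the largest opener is $6$ and the largest closer is $10$: this is row $1=[6,8]$. In $V_0=\{1,\dots,13\}$ the second largest opener is $3$, the second largest closer is $10$: this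 is row $2=[3,8]$. A single window cannot do this: with $V_0$ for both rows, row $1$ would be $[6,11]$, beyond column $10$; with $V_{-1}$ for both, row $2$ would start in column $0$.

One more feature is needed. When an endpoint $c_k$ equals an endpoint $a_j$, a point is opener and closer at once; it is then in the middle of a block of size at least $3$. For instance, with $m=2$, $n=4$ the block $\{1,3,5\}$ and four singletons give $O=\{1,3\}$, $C=\{3,5\}$ in both windows, and $\Phi$ gives the rows $[3,3]$, $[1,1]$. This is why $\Phi$ is defined on partitions and not on matchings.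

## 7. How openers and closers change when the window moves by one

Let $\pi\in Y$. The windows $V_{u-1}$ and $V_u$ differ only in that $u$ is replaced by $u+N$. If $u$ is a singleton block, then $O_{u-1}=O_u$ and $C_{u-1}=C_u$. Otherwise let the block $B$ of $u$ be
$$w_2<\dots<w_s<w_{s+1}=u+N\quad\text{in }V_u,\qquad s=|B|\ge2,\qquad \sigma=w_2,\quad\tau=w_s .$$
Then $O_u\cap B=\{w_2,\dots,w_s\}$ and $C_u\cap B=\{w_3,\dots,w_{s+1}\}$. In $V_{u-1}$ the block is $u<w_2<\dots<w_s$. Hence
$$O_{u-1}=(O_u\setminus\{\tau\})\cup\{u\},\qquad C_{u-1}=(C_u\setminus\{u+N\})\cup\{\sigma\}.\tag{1}$$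
Write $A_j=A_j(u)$, $\Gamma_j=\Gamma_j(u)$, $A_{m+1}:=u$, $\Gamma_{m+1}:=-\infty$. Note that $\sigma\notin C_u$. For $u$ not a singleton,
$$A_j(u-1)=\begin{cases}A_j&\text{if }\tau<A_j,\\ A_{j+1}&\text{if }\tau\ge A_j,\end{cases}\tag{2}$$
because we delete the element $\tau$ of the list and append the smallest element $u$. Likewise
$$\Gamma_j(u-1)=\begin{cases}\Gamma_j&\text{if }\sigma>\Gamma_j,\\ \max(\sigma,\Gamma_{j+1})&\text{if }\sigma<\Gamma_j.\end{cases}\tag{3}$$
Indeed we delete $\Gamma_1=u+N$ and insert $\sigma$. If $\sigma>\Gamma_j$, the elements $\ge\Gamma_j$ are now $\Gamma_2,\dots,\Gamma_j,\sigma$, which are $j$ in number. If $\sigma<\Gamma_j$, the $j-1$ elements $\Gamma_2,\dots,\Gamma_j$ come first, and the next is the larger of $\sigma$ and $\Gamma_{j+1}$.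

## 8. $\Phi(\pi)$ is a full interval-closed set

**Step 1: the columns lie in $[1,n]$.** The $m$ openers are distinct and $\ge u+1$; the closers are distinct and $\le u+N$. So
$$A_j(u)\ge u+1+(m-j),\qquad \Gamma_j(u)\le u+N-(j-1).\tag{4}$$
For $u=j-m$ this says $a_j\ge1$ and $c_j\le n+2$, so $b_j\le n$. This is where the windows are tuned.

**Step 2: the rows are nonempty.** We claim
$$\Gamma_j(u)\ge A_j(u)+2\qquad\text{for all }u\text{ and }1\le j\le m.\tag{5}$$
Map each of the $j$ openers $w\ge A_j$ to the next element of its block in $V_u$. This is an injection into $C_u\cap(A_j,\infty)$, so $\Gamma_j>A_j$. Suppose $\Gamma_j=A_j+1$. Then $|C_u\cap(A_j,\infty)|=j$, so the map is onto, and $A_j+1$ is the successor of some $w$ with $A_j\le w<A_j+1$, that is, of $A_j$. So $A_j$ and $A_j+1$ lie in one block, contradicting sparseness. In particular $b_j=c_j-2\ge a_j$.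

**Step 3: consecutive rows.** Fix $j$ and $u=j-m$, with $\sigma,\tau$ as in Section 7 for this $u$. Let $j\ge2$. Row $j-1$ is read in the window $V_{u-1}$, so $a_{j-1}=A_{j-1}(u-1)$ and $c_{j-1}=\Gamma_{j-1}(u-1)$. If $u$ is a singleton, $a_{j-1}=A_{j-1}(u)>a_j$ and $c_{j-1}=\Gamma_{j-1}(u)>c_j$. If not, (2) with index $j-1$ gives $a_{j-1}\ge a_j$, with equality iff $\tau\ge A_{j-1}(u)$, which, as $\tau\in O_u$, means $\tau>a_j$. And (3) with index $j-1$ gives either $\Gamma_{j-1}(u)>c_j$ (if $\sigma>\Gamma_{j-1}(u)$) or $\max(\sigma,c_j)$; so $c_{j-1}\ge c_j$ with equality iff $\sigma<c_j$.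

By Lemma 1, $\Phi(\pi)$ is a full ICS. We record the regularity criteria: for every $j$, with $u=j-m$,
$$\begin{aligned}\text{row }j\text{ is not a-regular}&\iff u\text{ is not a singleton and }\tau>a_j,\\ \text{row }j\text{ is not b-regular}&\iff u\text{ is not a singleton and }\sigma<c_j.\end{aligned}\tag{6}$$
For $j\ge2$ this is Step 3; recall that $b_j=n$ forces $b_{j-1}=n=b_j$. For $j=1$: row $1$ is a-regular, and indeed $\tau\in O_u$ gives $\tau\le A_1(u)=a_1$. Row $1$ is not b-regular iff $b_1=n$ iff $c_1=n+2=u+N$ iff $u+N\in C_u$ iff $u$ is not a singleton, and then $\sigma<u+N=c_1$ automatically.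

## 9. Rotation becomes rowmotion

**Proposition 3.** $\mathrm{Row}(\Phi(\pi))=\Phi(\rho\pi)$ for all $\pi\in Y$.

*Proof.* **Step 1: the prediction.** Since $O_u(\rho\pi)=O_{u-1}(\pi)+1$, and likewise for closers, row $j$ of $\Phi(\rho\pi)$ is, with $u=j-m$ and all quantities on the right for $\pi$,
$$[\,A_j(u-1)+1,\ \Gamma_j(u-1)-1\,].\tag{7}$$
Row $j+1$ of $\Phi(\rho\pi)$ is therefore $[A_{j+1}(u)+1,\Gamma_{j+1}(u)-1]$. All these rows are nonempty by Section 8.

**Step 2: the induction.** Let $I'=\mathrm{Row}(\Phi(\pi))$. We show by descending induction on $j$ that row $j$ of $I'$ is (7). Assume this for all rows $>j$. With $A_j=A_j(u)$, $\Gamma_j=\Gamma_j(u)$ we have $a_j=A_j$, $b_j=\Gamma_j-2$, $a'_{j+1}=A_{j+1}+1$, and $b'_{j+1}=\Gamma_{j+1}-1$ if $j<m$. The formula for $a'_{j+1}$ holds also for $j=m$: then $u=0$ and $A_{m+1}+1=u+1=1=a'_{m+1}$. So Lemma 2(c) applies to row $j$.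

**Case 1: $u$ is a singleton.** By (6) row $j$ is a- and b-regular, and Lemma 2(b) gives $[A_j+1,\Gamma_j-1]$. As $O_{u-1}=O_u$ and $C_{u-1}=C_u$, this is (7).

**Case 2: $u$ is not a singleton and $\sigma>c_j$.** By (6) row $j$ is b-regular, so $T=\Gamma_j-1$. Since $\tau\ge\sigma>c_j>a_j$, row $j$ is not a-regular. As $T\geq a_j$, (c3) gives $[A_{j+1}+1,\Gamma_j-1]$. By (2) and (3), $A_j(u-1)=A_{j+1}$ and $\Gamma_j(u-1)=\Gamma_j$, so this is (7).

**Case 3: $u$ is not a singleton and $\sigma<c_j$.** (Equality is impossible, as $\sigma\notin C_u$.) Row $j$ is not b-regular, so $T=\Gamma_{j+1}-1$ if $j<m$ and $T=0$ if $j=m$. By (3), $\Gamma_j(u-1)=\max(\sigma,\Gamma_{j+1})$.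

We need to locate $c_j$ and $a_j$ relative to the block $B$. Since $w_2=\sigma<c_j\le u+N=w_{s+1}$, there is a unique $r\in\{3,\dots,s+1\}$ with $w_{r-1}<c_j\le w_r$. A block $\ne B$ that meets an open gap $(w_i,w_{i+1})$, $2\le i\le s$, lies inside it: otherwise it would contain a point $p'$ in the gap and a point $q'$ outside, and $w_i,p',w_{i+1},q'$ would be in cyclic order. A whole block contributes equally many elements to $O_u$ and $C_u$. Let $G=(w_{r-1},w_r)$ contain $g$ elements of $O_u$, hence $g$ elements of $C_u$. Let $e=|O_u\cap[w_r,\infty)|$. To the right of $w_r$, inclusive, the blocks other than $B$ contribute equally to both sets, while $B$ contributes $w_r,\dots,w_s$ to $O_u$ and $w_r,\dots,w_{s+1}$ to $C_u$. So $|C_u\cap[w_r,\infty)|=e+1$. As $c_j\in G\cup\{w_r\}$ is the $j$-th largest closer,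
$$e+1\le j\le e+1+g .$$

**Case 3a: $j=e+1+g$.** Exactly $e+g=j-1$ elements of $O_u$ exceed $w_{r-1}$, and $w_{r-1}\in O_u$, so $a_j=w_{r-1}$. Exactly $e+1+g=j$ elements of $C_u$ exceed $w_{r-1}$, so $\Gamma_{j+1}\le w_{r-1}=a_j$. Hence $T<a_j$ (for $j=m$ because $T=0$), and (c4) gives $[A_{j+1}+1,a_j-1]$.

Compare with (7). We have $\tau=w_s\ge w_{r-1}=a_j$, so $A_j(u-1)=A_{j+1}$ by (2). And $\max(\sigma,\Gamma_{j+1})=w_{r-1}$: if $r=3$, then $\sigma=w_2=w_{r-1}\ge\Gamma_{j+1}$; if $r>3$, then $w_{r-1}\in C_u$, so it is the next closer, $\Gamma_{j+1}=w_{r-1}\ge\sigma$. So (7) is $[A_{j+1}+1,a_j-1]$ as well.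

**Case 3b: $e+1\le j\le e+g$.** At least $j+1$ elements of $C_u$ exceed $w_{r-1}$, so $j<m$ and $\Gamma_{j+1}>w_{r-1}\ge\sigma$. Hence the right end of (7) is $\Gamma_{j+1}-1=T$. Since $e<j\le e+g$, we have $a_j\in G$; in particular $a_j\notin B$. The $j-e$ openers in $G\cap[a_j,\infty)$ have their block successors in $G$, because their blocks lie inside $G$, and these successors exceed $a_j$. So at least $(j-e)+(e+1)=j+1$ closers exceed $a_j$. Thus $\Gamma_{j+1}>a_j$ and $T\ge a_j$.

If row $j$ is not a-regular, that is, $\tau>a_j$, then (c3) gives $[A_{j+1}+1,T]$, and $A_j(u-1)=A_{j+1}$ by (2); this is (7). If row $j$ is a-regular, then $\tau<a_j$ (equality is excluded as $a_j\notin B$), and $A_j(u-1)=A_j$ by (2). Now (5) at the window $u-1$ gives $\Gamma_{j+1}=\Gamma_j(u-1)\ge a_j+2$, so $T>a_j$, and (c1) gives $[a_j+1,T]$; this is (7). $\blacksquare$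

Sparseness was used twice: to make rows nonempty, and in the last line, to avoid the case (c2) in which a row becomes empty. That case returns in Section 14.

## 10. Injectivity of $\Phi$ and the number $|Y|$

**Step 1: $\Phi$ is injective.** Suppose $\Phi(\pi)=\Phi(\pi')$. By Proposition 3, $\Phi(\rho^t\pi)=\Phi(\rho^t\pi')$ for all $t\geq 0$, hence for all $t\in\mathbb Z$, as $\rho^N$ is the identity. Row $j$ of $\Phi(\rho^t\pi)$ starts at $A_j(j-m-t;\pi)+t$. Letting $t$ vary, we see that $A_j(u;\pi)=A_j(u;\pi')$ for all $j$ and $u$, so all sets $O_u$ coincide for $\pi$ and $\pi'$. These sets determine the partition: $u$ is the smallest element of $V_{u-1}$, so it is a non-singleton iff $u\in O_{u-1}$; and then by (1) its cyclic predecessor in its block, $\tau$, is the unique element of $O_u\setminus O_{u-1}$. Hence $\pi=\pi'$. An injection that carries $\rho$ to $\mathrm{Row}$ preserves orbit sizes.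

**Step 2: counting $Y$.** We recall two facts (Kreweras 1972). Regard a noncrossing partition $\pi$ of $[N]$ as a permutation whose cycles are the blocks read in increasing order, and let $c=(1\,2\cdots N)$. The Kreweras complement $K(\pi)=\pi^{-1}c$ (apply $c$ first) is a bijection on noncrossing partitions, and the numbers of blocks satisfy $\#K(\pi)=N+1-\#\pi$. Second, the number of noncrossing partitions of $[N]$ with $m_i$ blocks of size $i$ and $b=\sum m_i$ blocks in all is $\frac{N!}{(N-b+1)!\prod_i m_i!}$. For example, for $N=4$ and $\pi=\{1,3\},\{2\},\{4\}$ the complement sends $1\mapsto2\mapsto1$ and $3\mapsto4\mapsto3$; it is $\{1,2\},\{3,4\}$.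

The element $i$ is a singleton of $K(\pi)$ iff $\pi(i)=i+1$ iff $i$ and $i+1$ lie in one block. So $K$ maps $Y$ bijectively to the noncrossing partitions with $b=m+1$ blocks, all of size $\ge2$. Sum the second formula over types with $b$ blocks, all of size $\ge2$. Since $\frac{b!}{\prod m_i!}$ is the number of orderings of the sizes, the sum is $\frac{N!}{(N-b+1)!\,b!}$ times the number of compositions of $N$ into $b$ parts $\ge2$, which is $\binom{N-b-1}{b-1}$. With $b=m+1$,
$$|Y|=\frac{N!}{(N-m)!\,(m+1)!}\binom{N-m-2}{m}=\frac1{m+1}\binom{m+n+1}{m}\binom{n-1}{m}.$$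
Together with Section 8, Proposition 3 and Step 1, this proves Theorem A. $\blacksquare$

## 11. Almost every interval-closed set is in the image: Theorem B

**Step 1: the number of ICS.** By Lemma 1, full ICS correspond to $2\times m$ arrays with rows $(b_j)$ and $(a_j)$, entries in $[1,n]$, weakly decreasing along rows and columns. These are plane partitions in a $2\times m\times(n-1)$ box, and MacMahon's formula gives their number as
$$\prod_{j=1}^m\frac{n+j-1}{j}\cdot\frac{n+j}{j+1}=F_m .$$
An ICS whose set of nonempty rows is $R$, $|R|=k$, restricts to a full ICS of $R\times[n]\cong[k]\times[n]$. So there are at most $F_k$ of them for each $R$ (with $F_0=1$). The ratio $F_{k-1}/F_k=\frac{k(k+1)}{(n+k-1)(n+k)}$ is nondecreasing in $k$, since $\frac k{n+k-1}$ and $\frac{k+1}{n+k}$ are. With $\theta=\frac{m(m+1)}{(n+m-1)(n+m)}$, its value at $k=m$, we get $F_k\le F_m\theta^{m-k}$ and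
$$F_m\le|\mathcal{IC}|\le\sum_{k=0}^m\binom mkF_k\le F_m(1+\theta)^m.\tag{8}$$
(Check: for $m=n=2$, $F_2=6$, $F_1=3$, $F_0=1$, and the middle sum is $6+2\cdot3+1=13$, as counted in Section 2.)

**Step 2: the density of $\Phi(Y)$.** We have $\binom{m+n+1}m/\binom{m+n}m=\frac{m+n+1}{n+1}$ and $\binom{n-1}m/\binom{m+n-1}m=\prod_{i=0}^{m-1}\frac{n-1-i}{m+n-1-i}$. Hence, for $m\le n$,
$$\frac{|Y|}{F_m}=\frac{m+n+1}{n+1}\prod_{i=0}^{m-1}\Bigl(1-\frac m{m+n-1-i}\Bigr)\ge\Bigl(1-\frac mn\Bigr)^m\ge1-\frac{m^2}n,\tag{9}$$
because $m+n-1-i\ge n$ for $i\le m-1$, and by Bernoulli's inequality. The equality in (9) holds for all $m,n$.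

**Step 3: partitions with symmetry are rare.** Let $Z$ be the number of $\pi\in Y$ with nontrivial rotational stabilizer. Let $U$ be the set of elements in non-singleton blocks of such a $\pi$. As $\sum(|B|-1)=m$ over the non-singleton blocks and $|B|\le2(|B|-1)$, $U$ is nonempty and $|U|\le2m$. Let the stabilizer contain rotation by $d=N/s$ with $s\ge2$ a divisor of $N$. Then $U$ is a union of orbits of size $s$, so $s\le2m$, and $U$ is determined by $s$ and a subset of $\mathbb Z/d$ of size $\le 2m/s\le m$. As $d\le N/2$, there are at most $(m+1)(N/2)^m$ such subsets. Given $U$, there are at most $\mathrm{Cat}_{|U|}\le4^{2m}=16^m$ noncrossing partitions of it. So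
$$Z\le2m\cdot(m+1)(N/2)^m\cdot16^m=2m(m+1)(8N)^m.\tag{10}$$

**Step 4: conclusion.** By Theorem A all but $Z$ elements of $\Phi(Y)$ lie in orbits of size exactly $N$. So
$$1-r\le1-\frac{|Y|}{|\mathcal{IC}|}+\frac Z{F_m}.\tag{11}$$
If $n<48m^2$, then $110m^2/n>1$ and there is nothing to prove. Let $n\ge48m^2$. By (8), (9) and $(1+\theta)^{-m}\ge1-m\theta$,
$$1-\frac{|Y|}{|\mathcal{IC}|}\le1-\Bigl(1-\frac{m^2}n\Bigr)(1-m\theta)\le\frac{m^2}n+m\theta\le\frac{m^2}n+\frac{2m^3}{n^2}\le\frac{2m^2}n .$$
From $\binom Mm\ge(M/m)^m$ we get $F_m\ge\frac1{m+1}\bigl(\frac{(m+n-1)(m+n)}{m^2}\bigr)^m$. Also $\frac N{m+n}\le\frac32$ and $m+n-1\ge n$. So by (10)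
$$\frac Z{F_m}\le2m(m+1)^2\varepsilon^m,\qquad\varepsilon=\frac{12m^2}n\le\frac14 .$$
Now $\varepsilon^m\le\varepsilon\,4^{1-m}$, and $m(m+1)^24^{1-m}$ takes the values $4,\frac92,3$ for $m=1,2,3$ and decreases from $m=3$ on, since the ratio of consecutive values is $\frac{(m+2)^2}{4m(m+1)}\le\frac{25}{48}$ for $m\geq 3$. So $Z/F_m\le9\varepsilon=108m^2/n$, and $1-r\le110m^2/n$. This proves Theorem B, and with it the conjecture. $\blacksquare$

## 12. The upper bound in Theorem C

From now on $m\ge2$ is fixed, and implied constants depend on $m$. By (8), $|\mathcal{IC}|=F_m(1+O(n^{-2}))$, since $\theta=O(n^{-2})$. By the equality in (9), $|Y|/F_m=1+\frac mn-\frac{m^2}n+O(n^{-2})$. By (10), $Z/F_m=O(n^{m}/n^{2m})=O(n^{-m})=O(n^{-2})$. So (11) gives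
$$1-r\le\frac{m(m-1)}n+O(n^{-2}).$$

For the matching lower bound we must exhibit $\frac{m(m-1)}nF_m(1+O(\frac1n))$ ICS $I$ with $\mathrm{Row}^N(I)\ne I$. A generic full ICS has $2m$ free endpoints, so we look for families with $2m-1$ free parameters. The family below has an opener $p$ and a closer $p+1$ in two different rows, with everything else far apart. Its rowmotion passes through states with an empty row, so we first extend Lemma 2.

## 13. Rowmotion when exactly one row is empty

**Lemma 4.** Let $m\ge2$ and let $I$ be an ICS with exactly row $i$ empty, with $a_j$ and $b_j$ ($j\ne i$) strictly decreasing in $j$, all $b_j<n$, and in addition $b_{i+1}+1<a_{i-1}$ if $1<i<m$, and $b_2+1<n$ if $i=1$. Then in $I'=\mathrm{Row}(I)$ row $j\ne i$ is $[a_j+1,b_j+1]$, and row $i$ is $[a_{i+1}+1,a_{i-1}]$, with $a_{i+1}+1$ replaced by $1$ if $i=m$, and $a_{i-1}$ replaced by $n$ if $i=1$.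

*Proof.* In a nonempty row $k$, columns $\ge b_k+2$ are not in $I'$: $y=(k,b_k)$, $w=(k,b_k+1)$ violate $(\beta)$.

**Step 1: rows $k>i$.** Let $x=(k,b_k+1)$. No element of $I'$ is above $x$, since rows $k'>k$ of $I'$ lie in columns $\le b_{k'}+1\le b_k$. So $(\alpha)$ holds. For $(\beta)$ let $y\in I$ and $y<w<x$. If $w=(i',q')$ lies in a nonempty row and $y$ lies in row $i_0\le i'$, then $q'\ge a_{i_0}\ge a_{i'}$; and $q'\le b_k+1\le b_{i'}$ if $i'<k$, $q'\le b_k$ if $i'=k$. So $w\in I$. If $w=(i,q')$, then $y$ lies in a row $<i$, so $1<i<m$ and $q'\ge a_{i-1}>b_{i+1}+1\ge b_k+1\ge q'$, a contradiction. Hence $x\in I'$. Then $(k,q)\in I'$ for $a_k<q\le b_k$ by (T1) with $y=(k,a_k)$, $z=x$. The element $(k,a_k)$ is minimal in $I$, so it is not in $I'$. For $q<a_k$, $w=(k,a_k)$, $z=x$ violate $(\alpha)$.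

**Step 2: row $i$.** Let $Q=a_{i-1}$ ($Q=n$ if $i=1$) and $\alpha'=a_{i+1}+1$ ($\alpha'=1$ if $i=m$). If $q>Q$, then $i>1$ and $y=(i-1,Q)$, $w=(i,Q)$ violate $(\beta)$ for $(i,q)$. Let $q\le Q$ and $x=(i,q)$. The only possible $y\in I$ below $x$ is $(i-1,Q)$, when $q=Q$, and it is covered by $x$. So $(\beta)$ holds, and $x\in I'$ iff $(\alpha)$. By Step 1, rows $k>i$ of $I'$ are $[a'_k,b'_k]=[a_k+1,b_k+1]$, and $b'_{i+1}=b_{i+1}+1\le Q$ if $i<m$, by hypothesis. Descend from $q=Q$. If $q<\alpha'$ (so $i<m$), then $w=(i+1,q)\notin I'$ and $z=(i+1,\alpha')\in I'$ violate $(\alpha)$. If $\alpha'\le q\le Q$, assume that row $i$ of $I'$ in columns $>q$ is $[q+1,Q]$, and let $x<w=(k,s)<z=(k',s')\in I'$. If $k=i$, then $q<s\le s'\le Q$, so $w\in I'$. If $k>i$, then $a'_k\le\alpha'\le q\le s\le s'\le b'_{k'}\le b'_k$, so $w\in I'$. Hence $x\in I'$. Finally $\alpha'\le Q$: for $1<i<m$, $a_{i+1}+1\le b_{i+1}+1<a_{i-1}$; for $i=1$, $a_2+1\le b_2+1<n$; for $i=m$ it is clear. So row $i$ is $[\alpha',Q]$.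

**Step 3: rows $j<i$.** Let $x=(j,b_j+1)$. No element of $I'$ is above $x$: rows $k>j$, $k\ne i$, end at column $\le b_k+1\le b_j$, and row $i$ ends at $a_{i-1}\le b_{i-1}\le b_j$. All rows $\le j$ are nonempty, so $(\beta)$ follows as in Step 1, and $x\in I'$. The rest of the row follows as in Step 1. $\blacksquare$

## 14. Defect configurations and what happens at the border

**Definition (defect configuration).** It consists of $2m-1$ particles at positions $1\le x_1<\dots<x_{2m-1}\le n+2$ with consecutive gaps $\ge m+10$, each labeled by a letter: $m-1$ letters "(", $m-1$ letters ")", and one letter $\diamond$. Deleting $\diamond$ must leave a ballot (Dyck) word, and the height at the place of $\diamond$ must be $\ge1$. *Openers* are the positions of "(" and of $\diamond$. *Closers* are the positions of ")" and the position of $\diamond$ plus $1$. Let $A_1>\dots>A_m$ be the openers and $C_1>\dots>C_m$ the closers. The associated set $I$ has rows $[A_j,C_j-2]$.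

For $m=2$ the only word is $(\,\diamond\,)$, and particles $x<p<c$ give the rows $[p,c-2]$ and $[x,p-1]$.

**Step 1: $I$ is a full ICS.** Read $\diamond$ as "()". The resulting word is ballot, so every suffix has at least as many closers as openers; applied to the suffix starting at $A_j$ this gives $C_j>A_j$. By the gaps, $C_j=A_j+1$ could hold only for the opener and the closer of $\diamond$. But the index of its closer minus the index of its opener is the number of ")" to its right minus the number of "(" to its right, which is the height at $\diamond$, hence $\ge1$. So $C_j\ge A_j+2$. The height condition also says that the last particle is a ")", so $C_1=x_{2m-1}\le n+2$ and all columns are in $[1,n]$. By Lemma 1, $I$ is a full ICS, and $a_j,b_j$ are strictly decreasing in $j$.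

**Step 2: converse, and recovery.** Suppose particles with such gaps and with these numbers of letters give lists with $C_j\ge A_j+2$ for all $j$. Then the letter conditions hold: the word with $\diamond$ read as "()" is ballot since $C_j>A_j$ for all $j$, so deleting $\diamond$ leaves a ballot word; and if the height at $\diamond$ were $0$, opener and closer of $\diamond$ would have the same index $j$ and $C_j=A_j+1$. Also $I$ determines the configuration: it determines the $A_j$ and $C_j$, and $\diamond$ is at the unique $A_k$ with $A_k+1$ a closer.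

**Step 3: free motion.** If $x_{2m-1}<n+2$, then $b_1<n$ and all rows are a- and b-regular, so by Lemma 2(b) $\mathrm{Row}$ moves every particle by $+1$.

**Exit.** Now let $x_{2m-1}=C_1=n+2$; call this particle $y$. Put $C_{m+1}=-\infty$ and let $i$ be minimal with $C_{i+1}\le A_i+1$. If $C_{i+1}$ and $A_i$ belong to different particles, the gaps give $C_{i+1}\le A_i-2$; if they belong to the same particle, it is $\diamond$ and $C_{i+1}=A_i+1$ (then $i\le m-1$).

**Proposition 5.** Start at a defect configuration with $C_1=n+2$ as above.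

* (N) If $C_{i+1}\le A_i-2$: after $m$ steps, $y$ is at $1$ with letter "(", the particle $A_i$ has changed from "(" to ")", and all particles other than $y$ have moved by $+m$.
* (E$_i$), $2\le i\le m-1$, if $C_{i+1}=A_i+1$: after $m+1$ steps, $y$ is at $1$ with "("; the old $\diamond$, from $p=A_i$, is a ")" at $p+1+(m+1)$; the particle $A_{i-1}$ has changed from "(" to $\diamond$, at $A_{i-1}+(m+1)$; all others have moved by $m+1$.
* (E$_1$) If $C_2=A_1+1$: after $m+3$ steps, $y$ is at $1$ with "("; the old $\diamond$, from $p=A_1$, is a ")" at $p+1+(m+3)$; the particle $A_m$ has changed from "(" to $\diamond$, at $A_m+(m+3)$; all others have moved by $m+3$.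

Let us see (E$_1$) for $m=2$ first. The rows are $[p,n]$ and $[x,p-1]$, with $x<p$ far apart. Step by step, (row $1$; row $2$) becomes
$$(\emptyset;[x+1,p]),\quad([x+2,n];[x+2,p+1]),\quad([x+3,p+2];[1,p+2]),\quad([x+4,p+3];\emptyset),\quad([x+5,p+4];[1,x+4]),$$
by (c2); Lemma 4; (c3) for row $2$ and (c1) for row $1$; (c4); Lemma 4. The last state has openers $x+5,1$ and closers $p+6,x+6$: again the word $(\,\diamond\,)$, now with particles at $1$, $x+5$ and $p+6$.

*Proof of Proposition 5.* "Row $j$ is $(A,C)$ at time $s$" means that row $j$ of $\mathrm{Row}^s(I)$ is $[A+s,C+s-2]$. So a row that is a- and b-regular keeps its pair, by Lemma 2(b); this covers all rows not mentioned in a step. We have $C_2\le n+2-(m+10)+1=n-m-7$, and the same bound for $A_1$; so at times $1\le s\le m+3$ a pair in row $1$ whose second entry is $\leq C_2$ or equal to $A_1$ gives $b_1<n$. Below, this covers all times $\ge1$ except time $2$ in (E$_1$). All rows that occur at a time when Lemma 2 is used are nonempty, as they come out of (b), (c1), (c3) or a nonempty (c4),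 or are covered by Lemma 4.

**Phase 1: the wave of closers.** Claim: for $0\le s\le i-1$, at time $s$ rows $j\le s$ are $(A_j,C_{j+1})$ and rows $j>s$ are $(A_j,C_j)$. This holds for $s=0$. Consider a step $s\to s+1$ with $s\le i-1$. All rows are a-regular. The only row that is not b-regular is $s+1$: for $s\ge1$ because rows $s$ and $s+1$ both have closer $C_{s+1}$, for $s=0$ because $b_1=n$. For row $s+1<i$, $T=b'_{s+2}=C_{s+2}+s-1>A_{s+1}+s=a_{s+1}$, because $C_{s+2}>A_{s+1}+1$ by minimality of $i$. So (c1) gives $[A_{s+1}+s+1,C_{s+2}+s-1]$, which is $(A_{s+1},C_{s+2})$ at time $s+1$. This proves the claim. In the step $i-1\to i$, row $i$ is a-regular and not b-regular, with $a_i=A_i+i-1$ and $T=C_{i+1}+i-2$ ($T=0$ if $i=m$).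

**Case (N).** Here $T<a_i$, so (c4) gives row $i=[a'_{i+1},A_i+i-2]$, where $a'_{i+1}=A_{i+1}+i$ for $i<m$. With the convention $A_{m+1}:=1-m$ this holds for $i=m$ too, as $a'_{m+1}=1$. So row $i$ is $(A_{i+1},A_i)$ at time $i$. It is nonempty: by the gaps if $i<m$, and since $A_m+m-2\ge1$ if $i=m$.

Claim: for $i\le s\le m$, at time $s$ rows $j<i$ are $(A_j,C_{j+1})$, row $i$ is $(A_{i+1},A_i)$, rows $i<j\le s$ are $(A_{j+1},C_j)$, rows $j>s$ are $(A_j,C_j)$. This holds for $s=i$. In a step $s\to s+1\le m$, all rows are b-regular, because $C_2>\dots>C_i>A_i>C_{i+1}>\cdots$. Only row $s+1$ is not a-regular: rows $s$ and $s+1$ both have opener $A_{s+1}$. By (c3) with $T=b_{s+1}+1$ it becomes $[a'_{s+2},b_{s+1}+1]$, and $a'_{s+2}=A_{s+2}+s+1$ (for $s+2=m+1$ this is $1$). So it is $(A_{s+2},C_{s+1})$ at time $s+1$, as claimed.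

At time $m$ the openers are the $A_j+m$ with $j\ne i$, and $A_{m+1}+m=1$. The closers are $C_2+m,\dots,C_m+m$ and $A_i+m$. Moreover $A_i$ is not the particle $\diamond$: otherwise $\diamond$'s closer would be $C_k=A_i+1$ with $k>i$, forcing $C_{i+1}\ge A_i+1$, contrary to (N). So $\diamond$ keeps its opener, and also its closer, whose index is $\ge2$. This is the assertion (N).

**Case (E$_i$), time $i$.** Here $T=(A_i+1)+i-2=a_i$, so (c2) makes row $i$ empty. The other rows are $(A_j,C_{j+1})$ for $j<i$ and $(A_j,C_j)$ for $j>i$.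

**Case (E$_i$) with $2\le i\le m-1$.** Lemma 4 applies at time $i$: endpoints are strictly decreasing, $b_1<n$, and $b_{i+1}+1=C_{i+1}+i-1=A_i+i<A_{i-1}+i=a_{i-1}$. At time $i+1$ row $i$ is $[A_{i+1}+i+1,A_{i-1}+i]$, that is, $(A_{i+1},A_{i-1}+1)$; the other rows keep their pairs. Put $A_{m+1}:=-m$.

Claim: for $i+1\le s\le m+1$, at time $s$ rows $j<i$ are $(A_j,C_{j+1})$, row $i$ is $(A_{i+1},A_{i-1}+1)$, rows $i<j<s$ are $(A_{j+1},C_j)$, rows $j\ge s$ are $(A_j,C_j)$. This holds for $s=i+1$. In a step $s\to s+1\le m+1$, all rows are b-regular: $C_i>A_{i-1}+1$ by minimality of $i$, and $A_{i-1}+1>A_i+1=C_{i+1}$. Only row $s$ is not a-regular, since rows $s-1$ and $s$ both have opener $A_s$. By (c3) it becomes $(A_{s+1},C_s)$ at time $s+1$; for $s=m$ note $a'_{m+1}=1=A_{m+1}+m+1$.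

At time $m+1$ the openers are the $A_j+m+1$, $j\ne i$, and $1$; the closers are $C_2,\dots,C_i,\ A_{i-1}+1,\ C_{i+1},\dots,C_m$, each plus $m+1$. The closer $C_{i+1}=p+1$ now stands alone, and $A_{i-1}$ has opener and adjacent closer. This is the assertion.

**Case (E$_1$).** Lemma 4 applies at time $1$ with $i=1$, since $b_2+1=C_2=A_1+1<n$. At time $2$ row $1$ is $[A_2+2,n]$ and rows $j\ge2$ are $(A_j,C_j)$. Put $A_{m+1}:=-m$. Step $2\to3$: row $2=[A_2+2,C_2]$ is b-regular, because $C_2<n$, and not a-regular; (c3) gives $(A_3,C_2)$ at time $3$ (for $m=2$: $a'_3=1=A_3+3$). Row $1$ is a-regular and not b-regular, with $T=b'_2=C_2+1>A_2+2=a_1$, as $C_2=A_1+1$; (c1) gives $[A_2+3,C_2+1]$, which is $(A_2,C_2)$ at time $3$.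

Claim: for $3\le s\le m+1$, at time $s$ rows $j\le s-2$ are $(A_{j+1},C_{j+1})$, row $s-1$ is $(A_s,C_{s-1})$, rows $j\ge s$ are $(A_j,C_j)$. This holds for $s=3$. In a step $s\to s+1\le m+1$, only row $s$ is not a-regular (rows $s-1,s$ have opener $A_s$) and only row $s-1$ is not b-regular (rows $s-2,s-1$ have closer $C_{s-1}$). Row $s$ becomes $(A_{s+1},C_s)$ by (c3). For row $s-1$, $T=b'_s=C_s+s-1>A_s+s=a_{s-1}$, because $C_s\ge A_s+2$; by (c1) it becomes $[A_s+s+1,C_s+s-1]$, which is $(A_s,C_s)$ at time $s+1$. This proves the claim.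

At time $m+1$ rows $j\le m-1$ are $(A_{j+1},C_{j+1})$, and row $m$ is $(A_{m+1},C_m)$: it starts at column $1$, and $b_m=b_{m-1}$. In the next step row $m$ is a-regular and not b-regular, with $T=0<1=a_m$, so (c4) gives $[1,0]=\emptyset$. The other rows are regular and keep their pairs. At time $m+2$ Lemma 4 applies with $i=m$: at time $m+3$ row $m$ is $[1,a_{m-1}]=[1,A_m+m+2]$. This has opener $1$ and closer $A_m+m+4=A_m+1+(m+3)$. Rows $j\le m-1$ are $(A_{j+1},C_{j+1})$ at time $m+3$. So the openers are $A_2,\dots,A_m$ shifted by $m+3$, and $1$; the closers are $C_2=p+1,C_3,\dots,C_m$ and $A_m+1$, shifted by $m+3$. This is the assertion (E$_1$). $\blacksquare$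

After each exit all rows are nonempty, so the new lists satisfy $C_j\ge A_j+2$. By Step 2 the letter conditions hold again, as soon as the gaps are large. That is the next point.

## 15. One full turn of a defect configuration

Let $L=20m$. Consider defect configurations with $x_1\ge L$, all gaps $\ge L$, and $x_{2m-1}\le n+2-L$. We show that $\mathrm{Row}^N(I)\ne I$ for them.

**Step 1: bookkeeping.** Write the position of particle $k$ at time $t$, outside exit phases, as $x_k+t+\delta_k$ before its exit and $x_k+t-N+\delta_k$ after its exit. At an exit of duration $D\in\{m,m+1,m+3\}$ the particle $y$ is displaced by $-(n+1)=D-N+(m-D)$. So $\delta_y$ changes by $0,-1,-3$ in the cases (N), (E$_i$) with $i\ge2$, (E$_1$). In the E cases the old $\diamond$ has $\delta$ increased by $1$. Nothing else changes.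

Among the particles other than $y$, the only letter changes are "(" to ")", "(" to $\diamond$, and $\diamond$ to ")". So, before its exit, a particle turns from $\diamond$ to ")" at most once, and the same holds after its entrance as "(" at position $1$. Hence, as long as each particle exits at most once, $\delta_k\in\{0,1\}$ before the exit of $k$ and $\delta_k\in[-3,2]$ afterwards.

**Step 2: the particles exit one by one, in the order $2m-1,2m-2,\dots,1$.** Suppose that particles $2m-1,\dots,k+1$ have exited and their phases are over, and that the state is a defect configuration in which the particles, from left to right, are $k+1,\dots,2m-1,1,\dots,k$. (This holds at time $0$ with $k=2m-1$.) By free motion particle $k$ reaches $n+2$. At that moment particle $k-1$ (if $k\ge2$) is at distance $\ge L-5$ behind; during the phase it moves by at most $(m+3)+1$, and $m+4<L-5$, so it is still below $n+2$ when the phase is over. After the phase the order is $k,\dots,2m-1,1,\dots,k-1$. Neighboring particles that have both exited, or both not exited, have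 gap $\ge L-5$, and the gap from $2m-1$ to $1$, when $2m-1$ has exited and $1$ has not, is at least
$$x_1-x_{2m-1}+N-5\ge L-(n+2-L)+m+n+1-5\ge2L-5.$$
As $L-5=20m-5\ge m+10$, the new state is a defect configuration again, and the induction continues.

Particle $1$ reaches $n+2$ at time $n+2-x_1-\delta_1\le n+2-L$, so the last phase ends by time $(n+2-L)+(m+3)<N$. The next particle to reach $n+2$ is $2m-1$ again, at time $N+(n+2-x_{2m-1})-\delta_{2m-1}\ge N+L-2>N$. So at time $N$ the state is a defect configuration with particles at $x_k+\delta_k$, and every particle has exited exactly once.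

**Step 3: an invariant that cannot vanish.** Suppose $\mathrm{Row}^N(I)=I$. Since $I$ determines its configuration, $\{x_k+\delta_k\}=\{x_k\}$. The numbers $x_k+\delta_k$ are increasing in $k$, so all $\delta_k=0$. But by Step 1 the contributions of one exit to $\sum_k\delta_k$ are $0$ for (N), $-1+1=0$ for (E$_i$) with $i\ge2$, and $-3+1=-2$ for (E$_1$). So
$$\sum_k\delta_k=-2\cdot\#\{(\mathrm E_1)\text{ exits}\}.$$
There is at least one (E$_1$) exit. Indeed follow the position of the letter $\diamond$. In free motion and in (N) it moves by exactly $+1$ per step. In (E$_i$) with $i\ge2$ it moves from $A_i$ to $A_{i-1}+m+1$ in $m+1$ steps, which is more than the elapsed time. So without (E$_1$) its position at time $N$ would exceed $N>n+2$, which is impossible. This contradiction shows $\mathrm{Row}^N(I)\ne I$. In particular $I$ is not in an orbit of size $N$.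

For $m=2$ one can follow everything. The word is always $(\,\diamond\,)$, so all three exits are of type (E$_1$). Each particle loses $3$ once, at its own exit. Each gains $1$ once, being the middle particle in turn: particle $2$ when $3$ exits, particle $1$ when $2$ exits, particle $3$ when $1$ exits. So every $\delta_k=-2$: after $N$ steps the configuration is the original one moved by $-2$. Two more free steps restore $I$, so the orbit size divides $N+2=n+5$.

## 16. Counting the defects

**Step 1: words.** An admissible word arises from exactly one Dyck word of length $2m-2$ by inserting $\diamond$ at one of its $2m-1$ slots, of height $\ge1$. The total number of height-$0$ slots, over all Dyck words, is $\sum_k\mathrm{Cat}_k\mathrm{Cat}_{m-1-k}=\mathrm{Cat}_m$: such a slot splits the word into two Dyck words. Since $\mathrm{Cat}_{m-1}/\mathrm{Cat}_m=\frac{m+1}{2(2m-1)}$, the number of words is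
$$(2m-1)\mathrm{Cat}_{m-1}-\mathrm{Cat}_m=\Bigl(\frac{m+1}2-1\Bigr)\mathrm{Cat}_m=\frac{m-1}2\,\mathrm{Cat}_m .$$

**Step 2: positions.** Replacing $x_k$ by $x_k-k(L-1)$ turns the position sets of Section 15 into the $(2m-1)$-subsets of an interval of $n+2-L-(2m-1)(L-1)$ integers. So there are $\frac{n^{2m-1}}{(2m-1)!}(1+O(\frac1n))$ of them.

**Step 3: proportion.** We have
$$F_m=\frac{n^{2m}}{m!\,(m+1)!}\bigl(1+O(\tfrac1n)\bigr)=\mathrm{Cat}_m\frac{n^{2m}}{(2m)!}\bigl(1+O(\tfrac1n)\bigr),$$
and $|\mathcal{IC}|=F_m(1+O(n^{-2}))$ by (8). Distinct configurations give distinct ICS. So the ICS of Section 15 form a proportion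
$$\frac{m-1}2\cdot\frac{2m}n\Bigl(1+O\bigl(\tfrac1n\bigr)\Bigr)=\frac{m(m-1)}n+O(n^{-2})$$
of $\mathcal{IC}([m]\times[n])$, and none of them is in an orbit of size $N$. Hence $1-r\ge\frac{m(m-1)}n+O(n^{-2})$. With the upper bound of Section 12, and with Section 3 for $m=1$, this proves Theorem C. $\blacksquare$
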